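# Permutation sets over a fusion system and the spectra of two subrings of cohomology

Throughout, $p$ is a prime, $H^*(-)$ means cohomology with $\mathbb F_p$ coefficients, and $H^*(G)=H^*(BG)$ for a finite group $G$.

## 1. The Klein four-group inside $A_4$ and $A_5$

Take $p=2$ and $V=\{1,s,t,st\}\cong C_2\times C_2$, so that $H^*(V)=\mathbb F_2[a,b]$ with $a,b$ in degree $1$ dual to $s,t$. Let $V$ act on itself by translation and number the four points. This gives a homomorphism $\rho:V\to\Sigma_4$. What is the image of $\rho^*:H^*(\Sigma_4)\to H^*(V)$?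

*Upper bound.* If $g\in\mathrm{Aut}(V)=GL_2(\mathbb F_2)$, then the $V$-set obtained by twisting the action by $g$ is again free and transitive. So $\rho\circ g$ is conjugate to $\rho$ in $\Sigma_4$, and conjugate homomorphisms induce the same map in cohomology. Hence the image lies in the Dickson invariants
$$\mathbb F_2[a,b]^{GL_2(\mathbb F_2)}=\mathbb F_2[d_2,d_3],\qquad d_2=a^2+ab+b^2,\quad d_3=ab(a+b).$$

*Lower bound.* The permutation representation of $\Sigma_4$ on $\mathbb R^4$ restricts along $\rho$ to the sum of the four characters of $V$. Its total Stiefel–Whitney class is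
$$(1+a)(1+b)(1+a+b)=(1+(a+b)+ab)(1+(a+b))=1+(a^2+b^2+ab)+ab(a+b)=1+d_2+d_3 .$$
Stiefel–Whitney classes are pulled back from $H^*(\Sigma_4)$, so $\mathrm{im}\,\rho^*=\mathbb F_2[d_2,d_3]$.

Now put $V$ inside $A_4=V\rtimes C_3$, where $C_3$ permutes $s,t,st$ cyclically. The cohomology of $A_4$ is $\mathbb F_2[a,b]^{C_3}$, and this is strictly larger than $\mathbb F_2[d_2,d_3]$. Indeed let $f=a^3+a^2b+b^3$ and let the generator act by $a\mapsto b\mapsto a+b$. Then $f\mapsto b^3+b^2(a+b)+(a+b)^3=a^3+a^2b+b^3=f$, while swapping $a$ and $b$ turns $f$ into $b^3+ab^2+a^3\ne f$.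

Which $V$-sets are compatible with the $C_3$-symmetry? They are the sets
$$X=i\cdot \mathrm{pt}\ \sqcup\ j\cdot\bigl(V/\langle s\rangle\sqcup V/\langle t\rangle\sqcup V/\langle st\rangle\bigr)\ \sqcup\ k\cdot V .$$
All of these are invariant under the whole of $GL_2(\mathbb F_2)$, so the cohomology classes they produce all lie in $\mathbb F_2[d_2,d_3]$. Permutation sets see which subgroups are conjugate to each other. They do not see the conjugating maps themselves.

There is a second way to produce classes here. The action of $A_4$ on four points gives a map $BA_4\to B\Sigma_4$, and $V\le A_4$ acts regularly on the four points. So $d_2,d_3$ also come from maps out of $BA_4$. In this example the compatible $V$-sets and the maps $BA_4\to B\Sigma_n$ produce the same ring.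

Replace $A_4$ by $A_5$, which has the same Sylow subgroup $V$ and the same conjugations on it: $V$ is abelian, so by Burnside its fusion is controlled by $N_{A_5}(V)=A_4$. The regular $V$-set no longer extends to an action of the big group on four points. Indeed $A_5$ is simple of order $60>24$, so it acts trivially on any four-point set. However, $H^*(A_5)\to H^*(A_4)$ is an isomorphism, because both are $\mathbb F_2[a,b]^{C_3}$. So after $2$-completion $BA_4$ and $BA_5$ agree, and there still is a map $(BA_5)^\wedge_2\simeq (BA_4)^\wedge_2\to (B\Sigma_4)^\wedge_2$ which restricts to $\rho$ on $V$. So the right objects to look for are maps of completed classifying spaces.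

For a general saturated fusion system no ambient group is given, only a classifying space. Does every compatible set still come from a map, and if not, how much of the ring is lost?

## 2. Stable sets and the inclusion $\mathcal S'(\mathcal F)\subseteq\mathcal S(\mathcal F)$

**Definition (fusion system).** A fusion system $\mathcal F$ on a finite $p$-group $S$ is a category whose objects are the subgroups of $S$. The set $\mathrm{Hom}_{\mathcal F}(P,Q)$ consists of injective homomorphisms and contains those given by conjugation in $S$. Every morphism is an isomorphism in $\mathcal F$ followed by an inclusion. Two subgroups are *$\mathcal F$-conjugate* if they are isomorphic in $\mathcal F$.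

**Definition (saturation).** Call $P$ fully normalized (fully centralized) if $|N_S(P)|$ (respectively $|C_S(P)|$) is maximal in its $\mathcal F$-conjugacy class. The system $\mathcal F$ is saturated if (I) a fully normalized $P$ is fully centralized and $\mathrm{Aut}_S(P)$ is a Sylow $p$-subgroup of $\mathrm{Aut}_{\mathcal F}(P)$; and (II) every $\varphi\in\mathrm{Hom}_{\mathcal F}(P,S)$ with $\varphi(P)$ fully centralized extends in $\mathcal F$ to $N_\varphi=\{g\in N_S(P):\varphi c_g\varphi^{-1}\in\mathrm{Aut}_S(\varphi(P))\}$.

The model is $\mathcal F_S(G)$, where $S$ is a Sylow $p$-subgroup of a finite group $G$ and morphisms are conjugations by elements of $G$. From now on $\mathcal F$ is saturated. Saturation enters these notes only through quoted facts.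

**Definition (centric subgroups, orbit category).** $P\le S$ is $\mathcal F$-centric if $C_S(P')\le P'$ for all $P'$ that are $\mathcal F$-conjugate to $P$. The orbit category $\mathcal O=\mathcal O(\mathcal F^c)$ has the centric subgroups as objects and $\mathrm{Hom}_{\mathcal O}(P,Q)=\mathrm{Inn}(Q)\backslash\mathrm{Hom}_{\mathcal F}(P,Q)$.

Example: if $S$ is abelian, the only centric subgroup is $S$ itself, and $\mathcal O$ is the one-object category with group $\mathrm{Aut}_{\mathcal F}(S)$. For $\mathcal F_V(A_4)$ this group is $C_3$.

Let $\mathcal L$ be the centric linking system of $\mathcal F$, and $|\mathcal L|^\wedge_p$ its $p$-completed realization, the classifying space of the $p$-local finite group $(S,\mathcal F,\mathcal L)$. We use $\mathcal L$ only through Fact 3 below and through the theorem of Broto, Levi and Oliver that $BS\to|\mathcal L|^\wedge_p$ identifies $H^*(|\mathcal L|^\wedge_p)$ with the ring $H^*(\mathcal F)\subseteq H^*(S)$ of $\mathcal F$-stable elements, i.e. those $x$ with $\varphi^*x=x|_P$ for all $\varphi\in\mathrm{Hom}_{\mathcal F}(P,S)$. (For $\mathcal F=\mathcal F_S(G)$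 the space $|\mathcal L|^\wedge_p$ is $BG^\wedge_p$, as used in Section 1.)

**Definition (stable sets, permutation subring).** A finite $S$-set $X$ is $\mathcal F$-stable if for every $P\le S$ and every $\varphi\in\mathrm{Hom}_{\mathcal F}(P,S)$ the $P$-sets $X|_P$ and $\varphi^*X$ are isomorphic. If $|X|=n$, let $\rho_X:S\to\Sigma_n$ be an associated homomorphism. $\mathcal S(\mathcal F)\subseteq H^*(S)$ is the subring generated by $\mathrm{im}(\rho_X^*)$ for all $\mathcal F$-stable $X$.

Stability says that $\rho_X\circ\varphi$ and $\rho_X|_P$ are conjugate in $\Sigma_n$, so $\mathrm{im}(\rho_X^*)\subseteq H^*(\mathcal F)$. Renumbering the points conjugates $\rho_X$, so $\rho_X^*$ depends only on $X$. We write $kX$ for the disjoint union of $k$ copies of $X$; it is stable if $X$ is. Section 1 computed $\mathcal S(\mathcal F_V(A_4))=\mathbb F_2[d_2,d_3]$.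

**Definition (realized subring).** $\mathcal S'(\mathcal F)$ is the subring of $H^*(|\mathcal L|^\wedge_p)=H^*(\mathcal F)\subseteq H^*(S)$ generated by the images in cohomology of all maps $f:|\mathcal L|^\wedge_p\to B(\Sigma_n)^\wedge_p$, $n\ge1$. We take as given that $\mathcal S'(\mathcal F)\subseteq\mathcal S(\mathcal F)$.

The conjecture, whose source is Ian J. Leary and Jason Semeraro, "Spectra of subrings of cohomology generated by characteristic classes for fusion systems", arXiv:2404.10701 (2024), says that this inclusion induces a homeomorphism of prime ideal spectra. We shall prove it. Here are the statements.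

**Theorem A.** There is $c\ge0$, depending only on $\mathcal F$, such that for every nonempty $\mathcal F$-stable $S$-set $X$ there is a map $f:|\mathcal L|^\wedge_p\to B(\Sigma_{p^c|X|})^\wedge_p$ whose restriction to $BS$ is homotopic to $BS\xrightarrow{B\rho_{p^cX}}B\Sigma_{p^c|X|}\to B(\Sigma_{p^c|X|})^\wedge_p$.

**Theorem B.** The map $\mathrm{Spec}\,\mathcal S(\mathcal F)\to\mathrm{Spec}\,\mathcal S'(\mathcal F)$ is a homeomorphism.

**Theorem C.** There are a *single* map $f:|\mathcal L|^\wedge_p\to B(\Sigma_m)^\wedge_p$ and an integer $k\ge0$ such that $x^{p^k}\in\mathrm{im}f^*\subseteq\mathcal S'(\mathcal F)$ for all $x\in\mathcal S(\mathcal F)$. All inclusions among $\mathrm{im}f^*\subseteq\mathcal S'(\mathcal F)\subseteq\mathcal S(\mathcal F)$ are $F$-isomorphisms, and they induce homeomorphisms on $\mathrm{Spec}$.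

(An inclusion of $\mathbb F_p$-algebras is an *$F$-isomorphism* if every element of the big ring has a $p$-power power in the small one.) Theorem D, in Section 10, describes the points of the common variety. Theorems C and D are not used for Theorem B.

The plan is as follows. We do not realize $X$ itself; we realize $p^cX$ (Theorem A). Sections 3 and 4 show that passing from $X$ to $p^cX$ costs nothing on spectra, and so deduce B from A. Sections 5 to 8 prove A.

## 3. Even parts and Quillen's points

**Reduction to commutative rings.** The purpose here is to be able to ignore that cohomology is only graded-commutative when $p$ is odd. Let $R$ be a graded-commutative $\mathbb F_p$-algebra. Put $R^{ev}=R$ if $p=2$, and let $R^{ev}$ be the even-degree part if $p$ is odd. Let $p$ be odd and let $o,o'$ be sums of odd-degree elements. Odd elements anticommute and square to zero, so $o^2=0$. For $r$ even, $oro=ro^2=0$; for $r$ odd, $oro=-ro^2=0$. Hence $oRo=0$. Moreover $oo'$ is even and $(oo')^2=(oo'o)o'=0$. This has three consequences.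

* Every prime ideal contains every $o$, because $oRo=0$. The ideal generated by the odd elements meets $R^{ev}$ in sums of products $oo'$. These commute and have square zero, so this is a nil ideal $I$. Thus $R/(\mathrm{odd})=R^{ev}/I$ is commutative, and $\mathfrak p\mapsto\mathfrak p\cap R^{ev}$ is a homeomorphism $\mathrm{Spec}R\cong\mathrm{Spec}R^{ev}$. It is compatible with inclusions of rings.
* A ring map $R^{ev}\to\Omega$ to a field kills $I$. So it extends to $R$ by $0$ on odd elements, and this is the only extension, since $o^2=0$.
* The map $x\mapsto x^p$ is a ring homomorphism depending only on the even part of $x$. Indeed if $x=e+o$ then $x^p=e^p+pe^{p-1}o=e^p$. This is additive in $e$. The even part of $(e+o)(e'+o')$ is $ee'+oo'$, whose $p$-th power is $e^pe'^p+(oo')^p=e^pe'^p$.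

**Fact 1** (Evens–Venkov). For $G$ finite, $H^*(G)$ is a finitely generated algebra, and for $H\le G$ the ring $H^*(H)$ is a finitely generated $H^*(G)$-module.

**Evaluation points.** Let $\Omega$ be an algebraically closed field of characteristic $p$. For $E$ elementary abelian, $H^{ev}(E)/\mathrm{nil}=\mathrm{Sym}(E^*)$. A ring map $\mathrm{Sym}(E^*)\to\Omega$ is a linear map $E^*\to\Omega$, that is, an element $v\in E\otimes\Omega$. Write $ev_{E,v}:H^{ev}(E)\to\Omega$ for the corresponding map. Naturality says $ev_{E,v}\circ h^*=ev_{E',h(v)}$ for every homomorphism $h:E\to E'$ of elementary abelian groups.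

**Definition (generic pair).** The pair $(E,v)$ is generic if $v\notin E'\otimes\Omega$ for every proper subgroup $E'<E$.

Example: for $E=V=C_2\times C_2$ and $v=(v_1,v_2)\in\Omega^2$, the proper subgroups give the lines $(\lambda,0),(0,\lambda),(\lambda,\lambda)$. So $(V,v)$ is generic exactly when $v_1,v_2$ are linearly independent over $\mathbb F_2$. The pair $(1,0)$ is generic.

**Fact 2** (Quillen, Ann. Math. 94 (1971); Benson, *Representations and Cohomology II*, §5.6). Let $G$ be a finite group. Every ring map $H^{ev}(G)\to\Omega$ has the form $ev_{E,v}\circ\mathrm{res}_E$ with $E\le G$ and $(E,v)$ generic. Two generic pairs $(E_1,v_1),(E_2,v_2)$ give the same map if and only if some $g\in G$ conjugates $E_1$ onto $E_2$ and carries $v_1$ to $v_2$.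

## 4. Passing from $X$ to $qX$ identifies no new points

Here is a first case by hand. Let $S=C_2$ with $H^*(S)=\mathbb F_2[x]$, and let $X=S$ be the regular set. Then $\rho_S:C_2\to\Sigma_2$ is an isomorphism and $\mathrm{im}\rho_S^*=\mathbb F_2[x]$. For $2X$, the map $\rho_{2S}:C_2\to\Sigma_4$ hits a double transposition. Since $2S$ is the restriction of the regular $V$-set to $\langle s\rangle$, Section 1 shows that $\mathrm{im}\rho_{2S}^*$ is the image of $\mathbb F_2[d_2,d_3]$ under $a\mapsto x$, $b\mapsto 0$, namely $\mathbb F_2[x^2]$. The ring has become smaller, but $\mathbb F_2[x^2]\subset\mathbb F_2[x]$ is an $F$-isomorphism and has the same spectrum. The next lemma is the general reason.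

**Lemma 1.** Let $\Omega$ be algebraically closed of characteristic $p$, let $(E_i,v_i)$ ($i=1,2$) be generic pairs with $E_i\le S$, and put $\alpha_i=ev_{E_i,v_i}\circ\mathrm{res}^S_{E_i}:H^{ev}(S)\to\Omega$. Let $X$ be a nonempty $\mathcal F$-stable $S$-set and $q\ge1$. Suppose $\alpha_1=\alpha_2$ on the even part of $\mathrm{im}\rho_{qX}^*$. Put $\bar E_i=\rho_X(E_i)$ and let $\bar v_i$ be the image of $v_i$. Then there is an isomorphism $\theta:\bar E_1\to\bar E_2$ with $\theta(\bar v_1)=\bar v_2$ and $X|_{\bar E_1}\cong\theta^*(X|_{\bar E_2})$. Consequently $\alpha_1=\alpha_2$ on the even part of $\mathrm{im}\rho_X^*$.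

*Proof.* *We first identify $\alpha_i\circ\rho_{qX}^*$ as a Quillen point of $\Sigma_{qn}$, $n=|X|$.* The map $\rho_{qX}$ is $\rho_X$ followed by the diagonal $\Sigma_n\hookrightarrow\Sigma_{qn}$, so $\rho_{qX}(E_i)\cong\bar E_i$. By naturality $\alpha_i\circ\rho_{qX}^*$ is the map $H^{ev}(\Sigma_{qn})\to\Omega$ attached to $(\bar E_i,\bar v_i)$.

*This pair is generic.* Suppose $\bar v_i\in\bar E'\otimes\Omega$ with $\bar E'<\bar E_i$ proper. The preimage $E'<E_i$ of $\bar E'$ is proper, and $E_i/E'\cong\bar E_i/\bar E'$. So $v_i$ maps to $0$ in $(E_i/E')\otimes\Omega$, that is, $v_i\in E'\otimes\Omega$. This contradicts genericity of $(E_i,v_i)$.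

*Now we divide by $q$.* The two points of $\Sigma_{qn}$ agree by hypothesis. By Fact 2 some $g\in\Sigma_{qn}$ conjugates $\bar E_1$ onto $\bar E_2$ (both embedded diagonally), inducing $\theta$ with $\theta(\bar v_1)=\bar v_2$. The bijection $g$ is then an isomorphism of $\bar E_1$-sets $qX|_{\bar E_1}\cong\theta^*(qX|_{\bar E_2})$. The multiplicity of each orbit type on either side is $q$ times its multiplicity in $X|_{\bar E_1}$, respectively $\theta^*(X|_{\bar E_2})$. Dividing by $q$ we get $X|_{\bar E_1}\cong\theta^*(X|_{\bar E_2})$. So $\theta$ is induced by conjugation by an element of $\Sigma_n$. Hence the points of $\Sigma_n$ attached to $(\bar E_1,\bar v_1)$ and $(\bar E_2,\bar v_2)$ agree. By naturality these are $\alpha_1\circ\rho_X^*$ and $\alpha_2\circ\rho_X^*$. $\square$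

So Theorem B only requires that *some* multiple of each $X$ be realized. We now carry out this deduction, assuming Theorem A.

**Proof of Theorem B from Theorem A.** Put $q=p^c$. Since $B\Sigma_m$ is $p$-good (Fact 5 below), $H^*(B(\Sigma_m)^\wedge_p)=H^*(\Sigma_m)$. The identification $H^*(|\mathcal L|^\wedge_p)=H^*(\mathcal F)$ is restriction to $BS$. So Theorem A says that for every nonempty $\mathcal F$-stable $X$
$$\mathrm{im}(\rho_{qX}^*)\subseteq\mathcal S'(\mathcal F).\tag{1}$$
(The empty set contributes only the constants $\mathbb F_p$ to $\mathcal S(\mathcal F)$ and may be ignored.) Write $T=\mathcal S(\mathcal F)\supseteq R=\mathcal S'(\mathcal F)$; both are graded.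

**Step 1: finiteness.** This step makes every ring in sight integral over a Noetherian subring of $R$. The regular $S$-set $S$ is $\mathcal F$-stable, since its restriction along any injective $\varphi:P\to S$ is free of rank $|S:P|$. By (1), $A_0:=\mathrm{im}(\rho_{qS}^*)\subseteq R$. As $\rho_{qS}$ is injective, Fact 1 shows that $H^*(S)$ is a finitely generated $A_0$-module and that $A_0$ is a finitely generated algebra. For $p$ odd choose finitely many homogeneous generators. Then $A_0^{ev}$ is generated by the even ones and the products of two odd ones, and $A_0$ is generated as an $A_0^{ev}$-module by $1$ and the square-free monomials in the odd ones. So in all cases $A_0^{ev}$ is Noetherian and $A_0$ is finite over it. Hence $H^*(S)$ and all its $A_0^{ev}$-submodules, in particular $T,T^{ev},R,R^{ev}$, are finitely generated $A_0^{ev}$-modules.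

**Step 2: injectivity on $\Omega$-points.** We show that two ring maps $\alpha_1,\alpha_2:T^{ev}\to\Omega$ that agree on $R^{ev}$ are equal. As $H^{ev}(S)$ is integral over $T^{ev}$ and $\Omega$ is algebraically closed, the maps $\alpha_i$ extend to $H^{ev}(S)$. By Fact 2 the extensions come from generic pairs $(E_i,v_i)$ with $E_i\le S$. Let $X$ be nonempty and $\mathcal F$-stable. By (1) the extensions agree on $(\mathrm{im}\rho_{qX}^*)^{ev}\subseteq R^{ev}$, hence by Lemma 1 on $(\mathrm{im}\rho_X^*)^{ev}$. Extend $\alpha_1,\alpha_2$ to ring maps $T\to\Omega$ by $0$ on odd elements. They now agree on every $\mathrm{im}\rho_X^*$, and these generate $T$. So $\alpha_1=\alpha_2$.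

**Step 3: homeomorphism.** We turn Step 2 into a statement about primes. By Section 3 it suffices to treat $\mathrm{Spec}T^{ev}\to\mathrm{Spec}R^{ev}$. By Step 1 the extension $R^{ev}\subseteq T^{ev}$ is integral, so the map is surjective and closed. For injectivity, let $\mathfrak p_1,\mathfrak p_2$ lie over $\mathfrak q$, and let $\Omega$ be an algebraic closure of the residue field $\kappa(\mathfrak q)$. The fields $\kappa(\mathfrak p_i)$ are algebraic over $\kappa(\mathfrak q)$, so we can choose $\kappa(\mathfrak q)$-embeddings into $\Omega$. They give maps $\alpha_i:T^{ev}\to\Omega$ with kernel $\mathfrak p_i$ which agree on $R^{ev}$. By Step 2, $\alpha_1=\alpha_2$, so $\mathfrak p_1=\mathfrak p_2$. A continuous closed bijection is a homeomorphism. $\blacksquare$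

## 5. Gluing over the orbit category, and where direct realization stops

We turn to Theorem A. Here is the input that lets us build maps out of $|\mathcal L|$. Below, BLO1 is Broto–Levi–Oliver, Invent. Math. 151 (2003), and BLO2 is Broto–Levi–Oliver, *The homotopy theory of fusion systems*, JAMS 16 (2003). Recall that a space is *$p$-good* if the map to its $p$-completion is an $\mathbb F_p$-homology isomorphism. In that case the completion is $p$-complete, and maps from a $p$-good $U$ into a $p$-complete $Z$ extend uniquely up to homotopy over $U^\wedge_p$.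

**Fact 3** (BLO2, Prop. 2.2, Prop. 1.12). There is a functor $\tilde B:\mathcal O\to\mathrm{Top}$ lifting the homotopy functor $P\mapsto BP$, with $\mathrm{hocolim}_{\mathcal O}\tilde B\simeq|\mathcal L|$, such that $BS\simeq\tilde B(S)\to|\mathcal L|$ is the standard map. The space $|\mathcal L|$ is $p$-good.

**Fact 4** (Broto–Kitchloo, Math. Z. 240 (2002), Prop. 2.1; BLO1, Prop. 2.1). For a $p$-group $P$ and a finite group $G$, $[BP,BG^\wedge_p]\cong\mathrm{Rep}(P,G)$, homomorphisms modulo conjugation in $G$. For $\rho:P\to G$, the space $\mathrm{Map}(BP,BG^\wedge_p)_{B\rho}$ is $p$-complete, and the map $BC_G(\rho(P))\to\mathrm{Map}(BP,BG^\wedge_p)_{B\rho}$ adjoint to the one induced by $C_G(\rho(P))\times P\to G$ extends to an equivalence $BC_G(\rho(P))^\wedge_p\simeq\mathrm{Map}(BP,BG^\wedge_p)_{B\rho}$.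

**Fact 5** (Bousfield–Kan; Levi). For $G$ finite, $BG$ is $p$-good and all $\pi_i(BG^\wedge_p)$ are finite $p$-groups.

**Fact 6** (BLO2, Cor. 3.4). There is $d$ such that $\lim^i_{\mathcal O}\Phi=0$ for all $i>d$ and all functors $\Phi:\mathcal O^{op}\to\mathbb Z_{(p)}\text{-mod}$.

Example for Fact 6: if $S$ is abelian, $\mathcal O$ is the group $\mathrm{Aut}_{\mathcal F}(S)$, whose order is prime to $p$ because $\mathrm{Aut}_S(S)=1$ is a Sylow $p$-subgroup of it. Then $\lim^i$ is group cohomology with coefficients in a $\mathbb Z_{(p)}$-module, which vanishes for $i\ge1$. So $d=0$ works.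

**The diagram $Y_X$.** Let $X$ be $\mathcal F$-stable with $|X|=n\ge1$. For $P\in\mathcal F^c$ let
$$Y_X(P)=\mathrm{Map}(\tilde B(P),B(\Sigma_n)^\wedge_p)_{\rho_X|_P}$$
be the component of maps whose restriction along $BP\simeq\tilde B(P)$ is homotopic to $B(\rho_X|_P)$. If $\varphi:P\to Q$ is in $\mathcal F$, precomposition with $\tilde B(\varphi)$ sends the component of $\rho_X|_Q$ to that of $\rho_X|_Q\circ\varphi$. This is conjugate to $\rho_X|_P$, because stability gives $\varphi^*(X|_Q)\cong X|_P$. So $Y_X$ is a functor $\mathcal O^{op}\to\mathrm{Spaces}$ with connected values.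

We work with simplicial sets. For a small category $\mathcal D$ put $\mathcal E=N(\mathcal D\downarrow-):\mathcal D\to\mathrm{sSet}$ and, for a diagram $Y$ with Kan values, $\mathrm{holim}\,Y=\mathrm{Map}_{\mathcal D}(\mathcal E,Y)$ (Bousfield–Kan). With $\mathcal D=\mathcal O^{op}$ and $\mathrm{hocolim}\,\tilde B$ taken as the coend of $\tilde B$ with $\mathcal E$, we have literally $\mathrm{Map}(\mathrm{hocolim}\,\tilde B,Z)=\mathrm{holim}\,\mathrm{Map}(\tilde B,Z)$. So a point of $\mathrm{holim}\,Y_X$ is a map $|\mathcal L|\to B(\Sigma_n)^\wedge_p$ restricting to $B\rho_X$ on $BS$. Since $|\mathcal L|$ is $p$-good and the target is $p$-complete, it extends to $|\mathcal L|^\wedge_p$. Hence: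
$$\text{Theorem A holds if, for some } c \text{ depending only on }\mathcal F,\quad \mathrm{holim}\,Y_{p^cX}\neq\emptyset\ \text{ for all nonempty stable } X.\tag{2}$$

**The direct attempt.** One tries to show $\mathrm{holim}\,Y_X\ne\emptyset$ by climbing the Postnikov tower of $Y_X$. As Section 6 makes precise, the step from level $j-1$ to level $j$ meets an obstruction in $\lim^{j+1}_{\mathcal O}$ of a functor with values $\pi_jY_X(P)$. Fact 6 disposes of all $j\ge d$ (with $j\ge2$, so that the groups are abelian). For small $j$ nothing we have quoted makes the obstruction vanish, and for $j=1$ the group $\pi_1Y_X(P)$ may be nonabelian, so that $\lim^2$ does not even make sense.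

**The freedom we have.** By Section 4 we may replace $X$ by a multiple. The diagonal $\Sigma_n\to\Sigma_{kn}$ induces, by postcomposition, a natural transformation $u_k:Y_X\to Y_{kX}$. One would like to say that it multiplies the obstruction by $k$, so that a large power of $p$ kills it. But $u_k$ does not go from a group to itself: the target has other homotopy groups, and we must compute. By Fact 4, $Y_X(P)\simeq BC^\wedge_p$ with
$$C=C_{\Sigma_n}(\rho_X(P))=\mathrm{Aut}_P(X|_P)=\prod_{(Q)}W_P(Q)\wr\Sigma_{m_Q},\qquad W_P(Q)=N_P(Q)/Q,\tag{3}$$
where $m_Q$ is the multiplicity of $P/Q$ in $X|_P$. As $p$-completion commutes with finite products, $Y_X(P)\simeq\prod_{(Q)}B(W_P(Q)\wr\Sigma_{m_Q})^\wedge_p$, and its homotopy groups are finite $p$-groups by Fact 5.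

We claim that under this identification $u_k$ is, up to homotopy, the $p$-completion of the map induced by $\mathrm{Aut}_P(X)\to\mathrm{Aut}_P(kX)$, that is, the product over $Q$ of the maps induced by the diagonals
$$\Delta_k:W\wr\Sigma_m\to W\wr\Sigma_{km},\qquad T\mapsto kT\text{ on free }W\text{-sets.}$$
Indeed, the square formed by $C_{\Sigma_n}(\rho_X(P))\times P\to\Sigma_n$, $C_{\Sigma_{kn}}(\rho_{kX}(P))\times P\to\Sigma_{kn}$ and the diagonals commutes strictly. Hence so does the square of adjoints, with $BC_{\Sigma_n}(\rho_X(P))\to Y_X(P)$ on one side and $BC_{\Sigma_{kn}}(\rho_{kX}(P))\to Y_{kX}(P)$ on the other. Since $Y_{kX}(P)$ is $p$-complete, a map $BC^\wedge_p\to Y_{kX}(P)$ is determined up to homotopy by its restriction to $BC$, and this proves the claim.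

**Two computations with $p=2$.** For $W=1$ and $m\ge2$, recall $\pi_1(BG^\wedge_p)=G/O^p(G)$, where $O^p(G)$ is generated by the elements of order prime to $p$. So $\pi_1(B(\Sigma_m)^\wedge_2)=\Sigma_m/O^2(\Sigma_m)=\Sigma_m/A_m=C_2$, detected by the sign. Two copies of any permutation form an even permutation, so $\Delta_2$ is zero on $\pi_1$. This is what we want.

Now take $W=C_2=\langle t\rangle$ and $m=1$. Then $\Delta_2:C_2\to C_2\wr\Sigma_2\cong D_8$ sends $t$ to $(t,t)$, a nontrivial central element. Both groups are $2$-groups, so their classifying spaces are already $2$-complete. Here $\Delta_2$ is *not* zero on $\pi_1$, and the target has nonabelian $\pi_1$. Pass on to $C_2\wr\Sigma_4$. There $O^2$ contains the $3$-cycles and their commutators with the base group $C_2^4$, hence all elements such as $(t,t,1,1)$. So $(t,t,t,t)\in O^2$, and $\Delta_4:C_2\to C_2\wr\Sigma_4$ is zero on $\pi_1$. In the quotient by $O^2$ all four base coordinates are identified and become central, so $\pi_1(B(C_2\wr\Sigma_4)^\wedge_2)$ is abelian.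

So small multiplicities behave badly and larger ones behave well. The idea is now visible: first take a multiple large enough to reach the stable range, where $B(W\wr\Sigma_m)$ looks like an infinite loop space and the diagonal really is multiplication by $k$; then spend one further factor $p^a$ at each of the finitely many bad Postnikov stages. The factors must be spent *before* each lift, stage by stage. Section 6 sets up the obstruction classes, and Section 7 proves the stable statement.

## 6. Obstruction classes in $\lim^{j+1}$

Let $\mathcal D$ be a small category; all diagrams $\mathcal D\to\mathrm{sSet}$ from which we form $\mathrm{holim}$ have Kan values. The functor $\mathrm{holim}$ takes objectwise equivalences to equivalences and objectwise fibrations to fibrations. The set $\mathcal E_n=\coprod_{d_0\to\cdots\to d_n}\mathrm{Hom}(d_n,-)$ is a coproduct of representables, and each $\mathcal E(d)=N(\mathcal D\downarrow d)$ is contractible because $\mathcal D\downarrow d$ has a terminal object. Hence the normalized chain complex $C_*$ of $\mathbb Z[\mathcal E]$ is a projective resolution of the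 constant functor $\mathbb Z$ in $\mathrm{Fun}(\mathcal D,\mathrm{Ab})$. Recall that $\lim^iA=\mathrm{Ext}^i(\mathbb Z,A)$ in this category.

**Lemma 2.** Let $F$ be a diagram with $F(d)\simeq K(A(d),j)$, $j\ge1$, $A(d)$ abelian, and let $A=H_j(F(-);\mathbb Z):\mathcal D\to\mathrm{Ab}$. There is a class $o(F)\in\lim^{j+1}_{\mathcal D}A$, natural in $F$, which vanishes if and only if $\mathrm{holim}F\neq\emptyset$.

Using homology rather than homotopy to define $A$ matters: the spaces $F(d)$ have no compatible basepoints, and homology needs none.

*Proof.* **Step 1: linearize $F$.** The purpose is to replace maps $\mathcal E\to F$ by chain maps. Let $B$ be the diagram of simplicial abelian groups that corresponds under Dold–Kan to the truncation $\tau_{\le j}$ of the normalized chains of $\mathbb Z[F]$ (divide the degree-$j$ term by the boundaries, drop everything above). Objectwise, $\pi_0B=\mathbb Z$, $\pi_jB=A$, and the other homotopy groups vanish. Let $\varepsilon:B\to\mathbb Z$ be the augmentation onto the constant discrete $\mathbb Z$, and put $B_1=\varepsilon^{-1}(1)$, $B_0=\ker\varepsilon$. The natural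 map $F\to\mathbb Z[F]\to B$ lands in $B_1$. Choose a vertex $x$ of $F(d)$. Translation by $-x$ identifies $B_1(d)$ with $B_0(d)$, and on $\pi_j$ the map $F(d)\to B_1(d)$ becomes the Hurewicz map $\pi_jF(d)\to H_j(F(d);\mathbb Z)$. This is an isomorphism by the Hurewicz theorem (for $j=1$ because $A(d)$ is abelian). All other homotopy groups of both sides vanish. So $F\to B_1$ is an objectwise equivalence and $\mathrm{holim}F\simeq\mathrm{holim}B_1$.

**Step 2: translate to chain maps.** A vertex of $\mathrm{holim}B$ is a map $\mathcal E\to B$, that is, a map $\mathbb Z[\mathcal E]\to B$ of simplicial functors, that is, a chain map $C_*\to NB$. It lies in $\mathrm{holim}B_1$ exactly when the composite with $NB\to\mathbb Z$ is the augmentation $C_*\to\mathbb Z$. So $\mathrm{holim}B_1\ne\emptyset$ if and only if the augmentation lifts through $NB\to\mathbb Z$ to a chain map.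

**Step 3: identify the obstruction.** The values $F(d)$ are nonempty, so $0\to NB_0\to NB\to\mathbb Z\to0$ is exact. Since $C_*$ consists of projectives, applying $\mathrm{Hom}(C_*,-)$ gives a short exact sequence of complexes. In $\mathrm{Hom}(C_*,\mathbb Z)$ there is nothing in degree $-1$, so there are no nonzero coboundaries in degree $0$, and lifting a class is the same as lifting the map. Hence the lift exists if and only if the class $1\in H^0\mathrm{Hom}(C_*,\mathbb Z)=\lim^0\mathbb Z$ comes from $H^0\mathrm{Hom}(C_*,NB)$, i.e. if and only if
$$o(F):=\delta(1)\in H^1\mathrm{Hom}(C_*,NB_0)$$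
vanishes. The complex $NB_0$ lives in degrees $0,\dots,j$ and has homology only in degree $j$, equal to $A$. So the inclusion of its degree-$j$ cycles is a quasi-isomorphism from $A$, placed in degree $j$, to $NB_0$. As $C_*$ is a projective resolution of $\mathbb Z$, the group above is $\mathrm{Ext}^{j+1}(\mathbb Z,A)=\lim^{j+1}A$. All constructions are natural in $F$. $\square$

**Lemma 3.** Let $Y:\mathcal D\to\mathrm{sSet}$ have connected Kan values, let $P_jY$ be the Moore–Postnikov tower (functorial, with objectwise fibrations, and $Y=\lim_jP_jY$), let $j\ge1$, and let $y$ be a vertex of $\mathrm{holim}P_{j-1}Y$. If $j=1$ assume that all $\pi_1Y(d)$ are abelian. There are a functor $A_y:\mathcal D\to\mathrm{Ab}$ with $A_y(d)\cong\pi_jY(d)$ and a class $o(y)\in\lim^{j+1}A_y$ such that $y$ lifts to $\mathrm{holim}P_jY$ if and only if $o(y)=0$. If $u:Y\to Y'$ is a natural transformation of such diagrams which is zero on $\pi_j$ objectwise, then $u(y)\in\mathrm{holim}P_{j-1}Y'$ lifts to $\mathrm{holim}P_jY'$.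

*Proof.* **Step 1: the diagram of fibres over $y$.** View $y$ as a map $\mathcal E\to P_{j-1}Y$. Factor it functorially as $\mathcal E\to\hat{\mathcal E}\to P_{j-1}Y$, an objectwise trivial cofibration followed by an objectwise fibration. Then $\hat{\mathcal E}$ is objectwise Kan and contractible. Put $F_y=\hat{\mathcal E}\times_{P_{j-1}Y}P_jY$. Since $\hat{\mathcal E}(d)$ is contractible, $F_y(d)$ is the homotopy fibre of $P_jY(d)\to P_{j-1}Y(d)$. So $F_y(d)\simeq K(\pi_jY(d),j)$, and $\pi_jF_y(d)\to\pi_jP_jY(d)$ is an isomorphism. (For $j=1$, $P_0Y$ is objectwise contractible, and $\pi_1$ is abelian by assumption.) Put $A_y=H_j(F_y;\mathbb Z)$, which is objectwise $\pi_jF_y$ by Hurewicz, and $o(y)=o(F_y)$ as in Lemma 2.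

**Step 2: $y$ lifts if and only if $\mathrm{holim}F_y\ne\emptyset$.** A lift $\mathcal E\to P_jY$ of $y$ together with $\mathcal E\to\hat{\mathcal E}$ gives a map $\mathcal E\to F_y$. Conversely, a point of $\mathrm{holim}F_y$ has an image in $\mathrm{holim}P_jY$ and an image in $\mathrm{holim}\hat{\mathcal E}$. The latter space is contractible and contains the point $\mathcal E\to\hat{\mathcal E}$ over $y$. So the image in $\mathrm{holim}P_{j-1}Y$ lies in the component of $y$. Since $\mathrm{holim}P_jY\to\mathrm{holim}P_{j-1}Y$ is a fibration, we can lift a path ending at $y$, and so $y$ lifts.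

**Step 3: naturality kills the obstruction.** By functoriality of the factorization, $u$ induces $F_y\to F_{u(y)}$, hence a natural transformation $A_y\to A_{u(y)}$. Objectwise it is $\pi_j(u)$ under the isomorphisms of Step 1, so it is zero. Therefore $o(u(y))=u_*o(y)=0$, and $u(y)$ lifts by Step 2. $\square$

We never asked $o(y)$ itself to vanish. That is the use of changing $X$ along the way.

## 7. On wreath products, $p^a$ copies kill homotopy

We need to pass from homology, where stability is known, to homotopy.

**Lemma 4.** If $g:U\to V$ is a map of connected spaces whose homotopy groups are finite $p$-groups, and $H_i(g;\mathbb F_p)$ is an isomorphism for $i\le r+1$ ($r\ge1$), then $\pi_i(g)$ is an isomorphism for $1\le i\le r$.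

*Proof.* *Connectivity of the fibre.* $H_1(-;\mathbb F_p)$ is $\pi_1$ modulo its Frattini subgroup. A homomorphism of finite $p$-groups which is onto modulo Frattini subgroups is onto. So $\pi_1(g)$ is onto and the homotopy fibre $F$ is connected. Its homotopy groups are finite $p$-groups, so $H_*(F;\mathbb F_p)$ is finite in each degree.

*Vanishing of homology of the fibre.* Suppose $\tilde H_*(F;\mathbb F_p)\neq0$ in some degree $\le r$, and let $j\ge1$ be the least such degree. The rows $1,\dots,j-1$ of the Serre spectral sequence vanish, which gives the exact sequence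
$$H_{j+1}(U)\to H_{j+1}(V)\to H_j(F)_{\pi_1V}\to H_j(U)\to H_j(V).$$
As $j+1\le r+1$, the first map is onto and the last is injective, so $H_j(F)_{\pi_1V}=0$. But a finite $p$-group acting on a nonzero finite $\mathbb F_p$-vector space has nonzero coinvariants (dually, it has a nonzero fixed vector). This is a contradiction, so $\tilde H_i(F;\mathbb F_p)=0$ for $i\le r$.

*Back to homotopy.* Since $H_1(F;\mathbb F_p)=0$, the $p$-group $\pi_1(F)$ has trivial Frattini quotient and is trivial. If $\pi_i(F)$ were the first nonzero homotopy group and $i\le r$, then by Hurewicz $H_i(F;\mathbb F_p)=\pi_i(F)\otimes\mathbb F_p\neq0$, a contradiction. So $\pi_i(F)=0$ for $i\le r$, and the long exact sequence gives the claim. $\square$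

**Fact 7** (Barratt–Priddy–Quillen–Segal). For a finite group $W$ let $M_W=\coprod_mB(W\wr\Sigma_m)$, the classifying space of finite free $W$-sets under $\sqcup$. There is a group completion $\gamma:M_W\to Q(BW_+)$. It is an H-map into a homotopy commutative H-group, with components $\gamma_m:B(W\wr\Sigma_m)\to Q_m(BW_+)$. The maps $\tau_m=\gamma_m*[-m]:B(W\wr\Sigma_m)\to Q_0(BW_+)$ are compatible with stabilization up to homotopy and induce $\mathrm{colim}_mH_*(W\wr\Sigma_m)\cong H_*(Q_0(BW_+))$. Moreover $H_i(W\wr\Sigma_m;\mathbb F_p)\to H_i(W\wr\Sigma_{m+1};\mathbb F_p)$ is an isomorphism for $m$ large relative to $i$ (Hatcher–Wahl, Duke 2010, Prop. 1.6).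

The last sentence also follows from Nakaoka's stability theorem, the case $W=1$. Write $H_*(BW;\mathbb F_p)=\mathbb F_p\oplus\bar H$. Over a field the chains of $BW$ are equivalent to their homology, and the $m$-th tensor power of this equivalence is $\Sigma_m$-equivariant. So $H_*(W\wr\Sigma_m)=H_*(\Sigma_m;(\mathbb F_p\oplus\bar H)^{\otimes m})$. Expanding the tensor power and using Shapiro's lemma,
$$H_*(W\wr\Sigma_m)=\bigoplus_kH_*(\Sigma_{m-k})\otimes H_*(\Sigma_k;\bar H^{\otimes k}),$$
compatibly with stabilization. As $\bar H^{\otimes k}$ starts in degree $k$, only $k\le i$ matters in degree $i$, and Nakaoka's theorem applies to each factor $H_*(\Sigma_{m-k})$.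

**Lemma 5.** Fix $N\ge1$. There are integers $M,a$ such that for all $W=W_P(Q)$ with $P\in\mathcal F^c$, $Q\le P$, all $m\ge M$ and all $1\le i\le N$: the group $\pi_1(B(W\wr\Sigma_m)^\wedge_p)$ is abelian, and $\Delta_{p^a}$ induces the zero map $\pi_i(B(W\wr\Sigma_m)^\wedge_p)\to\pi_i(B(W\wr\Sigma_{p^am})^\wedge_p)$.

*Proof.* There are only finitely many groups $W$ to consider.

**Step 1: the stable model.** We compare with a space whose homotopy groups do not depend on $m$. $Q_0(BW_+)$ is a connected H-group with $\pi_i=\pi_i^s(BW_+)$ for $i\ge1$. These are finite, because in the Atiyah–Hirzebruch spectral sequence the groups $H_s(BW;\pi_t^s)$ with $s+t\ge1$ are finite. So the $p$-completion $Q_0(BW_+)^\wedge_p$ has the same mod $p$ homology, and its homotopy groups are the finite abelian $p$-groups $\pi_i\otimes\mathbb Z_p$. By Fact 7 there is $M$ such that for $m\ge M$ and every $W$ in the list, $\tau_m$ is an isomorphism on $H_i(-;\mathbb F_p)$ for $i\le N+1$. By Fact 5 and Lemma 4 with $r=N$, $(\tau_m)^\wedge_p$ is an isomorphism on $\pi_i$ for $1\le i\le N$. In particular $\pi_1(B(W\wr\Sigma_m)^\wedge_p)$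 is abelian.

**Step 2: the diagonal is multiplication by $k$.** $B\Delta_k$ is the $k$-fold sum map $M_W\to M_W^k\to M_W$ on the component $m$. Since $\gamma$ is an H-map, $\gamma_{km}\circ B\Delta_k\simeq(\gamma_m)^{*k}$, the $k$-fold product in $Q(BW_+)$. By homotopy commutativity and associativity,
$$\tau_{km}\circ B\Delta_k\simeq(\gamma_m)^{*k}*[-km]\simeq(\gamma_m*[-m])^{*k}=k\circ\tau_m,\tag{4}$$
where $k:Q_0\to Q_0$ is the $k$-th power map. It is multiplication by $k$ on $\pi_i$, hence on $\pi_i\otimes\mathbb Z_p$. The homotopies are free, but whether a map of connected spaces is zero on $\pi_i$ does not depend on basepoints and is invariant under free homotopy.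

**Step 3: choose $a$.** Let $p^a$ kill $\pi_i(Q_0(BW_+)^\wedge_p)$ for all $W$ in the list and all $1\le i\le N$. By (4) with $k=p^a$, after $p$-completion the composite $(\tau_{p^am})^\wedge_p\circ(B\Delta_{p^a})^\wedge_p$ is zero on $\pi_i$. As $p^am\ge M$, $(\tau_{p^am})^\wedge_p$ is injective on $\pi_i$. So $\Delta_{p^a}$ is zero on $\pi_i$. $\square$

## 8. Climbing the tower: proof of Theorem A

Let $N=\max(d,1)$ with $d$ as in Fact 6, take $M,a$ from Lemma 5, and choose $b$ with $p^b\ge M$. Put $c=b+aN$, which depends only on $\mathcal F$. By (2) we must show $\mathrm{holim}\,Y_{p^cX}\ne\emptyset$ for every nonempty stable $X$. Put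
$$X_0=p^bX,\qquad X_j=p^{aj}X_0,\qquad X_N=p^cX .$$

**Step 1: entering the stable range.** This makes Lemma 5 applicable throughout. For every $P$ and every $j$, each nonzero multiplicity of an orbit type in $X_j|_P$ is divisible by $p^b$, hence is at least $M$. Zero multiplicities contribute trivial factors to (3). So all $\pi_1Y_{X_j}(P)$ are abelian. By the description of $u_k$ in Section 5 and Lemma 5, the transformation $u_{p^a}:Y_{X_{j-1}}\to Y_{X_j}$ is objectwise zero on $\pi_i$ for $1\le i\le N$.

**Step 2: stages $0\le j\le N$, one factor $p^a$ for each.** We construct $y_j\in\mathrm{holim}P_jY_{X_j}$ by induction. The point $y_0$ exists since $P_0Y_{X_0}$ is objectwise contractible. Given $y_{j-1}\in\mathrm{holim}P_{j-1}Y_{X_{j-1}}$ with $1\le j\le N$, move it along $u_{p^a}$ to $\mathrm{holim}P_{j-1}Y_{X_j}$. Since $u_{p^a}$ is zero on $\pi_j$ and the fundamental groups are abelian, Lemma 3 says that the moved point lifts to some $y_j\in\mathrm{holim}P_jY_{X_j}$.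

**Step 3: stages $j>N$, no change of set.** Now the obstruction groups themselves vanish. Put $Y=Y_{X_N}$. For $j\ge N+1\ge2$ the obstruction to lifting a vertex from $\mathrm{holim}P_{j-1}Y$ to $\mathrm{holim}P_jY$ lies in $\lim^{j+1}_{\mathcal O}$ of a functor to finite abelian $p$-groups. Since $j+1>d$, it vanishes by Fact 6. So $y_N$ lifts successively and strictly through the tower of fibrations $\mathrm{holim}P_jY$. This gives a point of $\lim_j\mathrm{holim}P_jY=\mathrm{holim}\lim_jP_jY=\mathrm{holim}\,Y$.

Hence $\mathrm{holim}\,Y_{p^cX}\ne\emptyset$. This proves Theorem A, and with Section 4 also Theorem B. $\blacksquare$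

The fixed number $d$ is what makes this finite. A factor $p^a$ is spent at each of $N$ stages, and $N$, $M$, $a$ depend only on $\mathcal F$ and not on $X$, because the groups $W$ come from a finite list and $m$ enters only through $m\ge M$.

## 9. From injectivity on points to $p$-th powers: Theorem C

To upgrade the homeomorphism to an $F$-isomorphism we need a piece of commutative algebra.

**Lemma 6.** Let $A\subseteq B$ be commutative $\mathbb F_p$-algebras, $A$ Noetherian, $B$ a finitely generated $A$-module, and suppose $\mathrm{Hom}(B,\Omega)\to\mathrm{Hom}(A,\Omega)$ is injective for every algebraically closed field $\Omega$ of characteristic $p$. Then for each $b\in B$ some $b^{p^k}\in A$.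

For instance, $\mathbb F_2[x^2]\subset\mathbb F_2[x]$ satisfies the hypothesis, because square roots in $\Omega$ are unique.

*Proof.* **Step 1: reduce to a minimal counterexample.** The hypotheses pass to $A/(A\cap J)\subseteq B/J$ for any ideal $J$ of $B$. They also pass to $A\subseteq B'$ for any intermediate ring $B'$, because $B'$ is a finite $A$-module and maps $B'\to\Omega$ extend to $B$ by integrality. Suppose there is a counterexample. Choose $\mathfrak a$ maximal among the ideals of $A$ for which a counterexample with base $A/\mathfrak a$ exists, and replace $A$ by $A/\mathfrak a$. So we have a counterexample $(A,B,b)$ such that there is none over any proper quotient of $A$. Clearly $A\ne0$.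

**Step 2: we may take $B$ reduced.** Let $\mathfrak n$ be the nilradical of $B$. If $b^{p^k}-a\in\mathfrak n$ with $a\in A$, then $b^{p^{k+l}}=a^{p^l}\in A$ for large $l$, a contradiction. So $(A/(A\cap\mathfrak n),B/\mathfrak n,\bar b)$ is also a counterexample. By minimality $A\cap\mathfrak n=0$. So $A$ is reduced, and we may replace $B$ by $B/\mathfrak n$.

**Step 3: solve the problem generically.** Let $\mathfrak p_1,\dots,\mathfrak p_r$ be the minimal primes of $A$ and $\Sigma=A\setminus\bigcup\mathfrak p_i$, the set of non-zero-divisors of the reduced ring $A$. Then $\Sigma^{-1}A=\prod K_i$ with $K_i=A_{\mathfrak p_i}$ a field. Correspondingly $\Sigma^{-1}B=\prod B_{\mathfrak p_i}$, which contains $\Sigma^{-1}A$ by exactness of localization. Each $B_{\mathfrak p_i}\supseteq K_i$ is a nonzero reduced finite $K_i$-algebra, i.e. a product of finite field extensions of $K_i$. All $K_i$-algebra maps $B_{\mathfrak p_i}\to\overline{K_i}$ agree on $A$ and are determined by their restriction to $B$. By hypothesis there is at most one. Hence $B_{\mathfrak p_i}$ is a single purely inseparable field extension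 of $K_i$. So for some $k$ the image of $c=b^{p^k}$ in $\Sigma^{-1}B$ lies in $\prod K_i=\Sigma^{-1}A$, say it equals $a/s_1$ with $a\in A$, $s_1\in\Sigma$. Then $s_2(s_1c-a)=0$ in $B$ for some $s_2\in\Sigma$. With $s=s_1s_2\in\Sigma$ we get $sc=s_2a\in A$.

**Step 4: clear the denominator with a conductor ideal.** As $c$ is integral over $A$, $A[c]=\sum_{j<t}Ac^j$ for some $t\ge1$. Since $s^{t-1}c^j=s^{t-1-j}(sc)^j\in A$ for $j<t$, $I=s^{t-1}A[c]$ is an ideal of $A[c]$ contained in $A$. It contains $s^{t-1}\neq0$. By Step 1 the hypotheses hold for $A/I\subseteq A[c]/I$, and by minimality this is not a counterexample for $\bar c$. So $c^{p^l}\in A+I=A$ for some $l$, hence $b^{p^{k+l}}\in A$, a contradiction. $\square$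

We also use Burnside's theorem: finite $E$-sets $X,X'$ are isomorphic if and only if $|X^U|=|X'^U|$ for all $U\le E$.

**Proof of Theorem C.** Put $T=\mathcal S(\mathcal F)$, $q=p^c$ as in Theorem A, and $A_0=\mathrm{im}\rho_{qS}^*$ as in Section 4.

**Step 1: one set that remembers all the others.** $T$ is a finite module over $A_0^{ev}\subseteq A_0\subseteq\mathrm{im}\rho_S^*$ (the last inclusion because $\rho_{qS}$ factors through $\rho_S$). Each of finitely many module generators is a polynomial in elements of finitely many rings $\mathrm{im}\rho_X^*$. So there are nonempty $\mathcal F$-stable sets $Z_0=S,Z_1,\dots,Z_r$ such that $T$ is generated by the rings $\mathrm{im}\rho_{Z_i}^*$. Let $\beta=1+\max|Z_i|$ and $Z=\bigsqcup_i\beta^iZ_i$, an $\mathcal F$-stable set. Since $|Z^U|=\sum_i\beta^i|Z_i^U|$ with all $|Z_i^U|<\beta$, uniqueness of base-$\beta$ expansions gives, for $U,V\le S$,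
$$|Z^U|=|Z^V|\iff|Z_i^U|=|Z_i^V|\text{ for all }i.\tag{5}$$
By Theorem A choose $f$ realizing $qZ$, and put $A=\mathrm{im}f^*=\mathrm{im}\rho_{qZ}^*\subseteq\mathcal S'(\mathcal F)$. $Z$ contains $S$, so it is faithful. Exactly as in Step 1 of Section 4, $A^{ev}$ is Noetherian and $H^*(S)$, $T$ and $T^{ev}$ are finite over $A^{ev}$.

**Step 2: injectivity on points for $A^{ev}\subseteq T^{ev}$.** This verifies the hypothesis of Lemma 6. Let $\alpha_1,\alpha_2:T^{ev}\to\Omega$ agree on $A^{ev}$. Extend them to $H^{ev}(S)$; the extensions are given by generic pairs $(E_i,v_i)$. Since $Z$ is faithful, $\rho_Z(E_i)\cong E_i$. So Lemma 1 gives an isomorphism $\theta:E_1\to E_2$ with $\theta(v_1)=v_2$ and $Z|_{E_1}\cong\theta^*(Z|_{E_2})$, whence $|Z^U|=|Z^{\theta(U)}|$ for all $U\le E_1$. By (5), $|Z_i^U|=|Z_i^{\theta(U)}|$ for all $i$ and $U$, so $Z_i|_{E_1}\cong\theta^*(Z_i|_{E_2})$ by Burnside. Thus $\rho_{Z_i}|_{E_1}$ and $\rho_{Z_i}|_{E_2}\circ\theta$ are conjugate. Since $ev_{E_1,v_1}\circ\theta^*=ev_{E_2,v_2}$, the maps $\alpha_1,\alpha_2$ agree on each $(\mathrm{im}\rho_{Z_i}^*)^{ev}$. Extended by zero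 on odd elements, they agree on generators of $T$, so $\alpha_1=\alpha_2$.

**Step 3: $p$-th powers with a uniform exponent.** By Lemma 6 every element of $T^{ev}$ has some $p^l$-th power in $A^{ev}$. For general $x\in T$ we have $x^p=(x^{ev})^p$ by Section 3, where $x^{ev}$ is the even part (for $p=2$, $x$ itself), so the same holds for $x$. Let $g_1,\dots,g_s$ generate $T$ as an $A^{ev}$-module and choose $k$ with $g_i^{p^k}\in A$ for all $i$. As $x\mapsto x^{p^k}$ is a ring homomorphism, $(\sum a_ig_i)^{p^k}=\sum a_i^{p^k}g_i^{p^k}\in A$. So $x^{p^k}\in\mathrm{im}f^*\subseteq\mathcal S'(\mathcal F)$ for all $x\in\mathcal S(\mathcal F)$, and all the inclusions are $F$-isomorphisms.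

**Step 4: spectra.** Let $R_1\subseteq R_2$ be any of the inclusions. By Section 3 we may replace both rings by their even parts, and $x^{p^k}\in R_1$ for $x\in R_2$ persists. The map $\mathfrak p\mapsto\mathfrak p\cap R_1$ has inverse $\mathfrak q\mapsto\{x\in R_2:x^{p^k}\in\mathfrak q\}$, which is a prime ideal because $x\mapsto x^{p^k}$ is a ring homomorphism. The image of the basic open set $D(x)=D(x^{p^k})$ of $\mathrm{Spec}R_2$ is the basic open set $D(x^{p^k})$ of $\mathrm{Spec}R_1$. So the bijection is a homeomorphism. $\blacksquare$

## 10. The points of the common variety: Theorem D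

**Theorem D.** Let $\Omega$ be algebraically closed of characteristic $p$ and let $R$ be $\mathcal S(\mathcal F)$, $\mathcal S'(\mathcal F)$, or $\mathrm{im}f^*$ for $f$ as constructed in the proof of Theorem C. Every ring map $R\to\Omega$ is induced by a generic pair $(E,v)$ with $E\le S$ elementary abelian. Generic pairs $(E_1,v_1),(E_2,v_2)$ induce the same map if and only if there is an isomorphism $\theta:E_1\to E_2$ with $\theta(v_1)=v_2$ such that $\theta(U)$ is $\mathcal F$-conjugate to $U$ for every $U\le E_1$.

In Section 1 we saw an instance. For $\mathcal F_V(A_4)$ every automorphism $\theta$ of $V$ satisfies the condition, since the three subgroups of order $2$ are all $\mathcal F$-conjugate. So generic $v,v'\in V\otimes\Omega$ give the same point exactly when they are in the same $GL_2(\mathbb F_2)$-orbit, in agreement with $\mathcal S(\mathcal F)=\mathbb F_2[a,b]^{GL_2(\mathbb F_2)}$. Here $\theta$ need not be a morphism of $\mathcal F$: the swap of $s$ and $t$ is not.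

*Proof.* **Existence of pairs.** $H^{ev}(S)$ is integral over $R^{ev}$, so a ring map $R^{ev}\to\Omega$ extends to $H^{ev}(S)$. By Fact 2 the extension comes from a generic pair.

**Reduction to $R=\mathcal S(\mathcal F)$.** By Theorem C, $x^{p^k}\in R$ for $x\in\mathcal S(\mathcal F)$, and $p$-th roots in $\Omega$ exist and are unique. So two ring maps $\mathcal S(\mathcal F)\to\Omega$ agreeing on $R$ are equal. (By the existence statement every map from $R$ is such a restriction, so maps from the three rings correspond bijectively.) Hence two pairs induce the same map on $R$ if and only if they do so on $\mathcal S(\mathcal F)$.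

**If.** Let $\theta$ be as described and $X$ be $\mathcal F$-stable. For $U\le E_1$ there is an isomorphism $\psi:U\to\theta(U)$ in $\mathcal F$, and stability gives $X|_U\cong\psi^*(X|_{\theta(U)})$, so $|X^U|=|X^{\theta(U)}|$. By Burnside $X|_{E_1}\cong\theta^*(X|_{E_2})$. As in Step 2 of Section 9, the two maps then agree on $\mathrm{im}\rho_X^*$. These images generate $\mathcal S(\mathcal F)$.

**Only if.** We need one stable set that separates $\mathcal F$-conjugacy classes of subgroups. By Reeh (*The abelian monoid of fusion-stable finite sets is free*, Algebra Number Theory 9 (2015)), for each $P\le S$ there is an $\mathcal F$-stable set $\alpha_P$ with $\alpha_P^P\ne\emptyset$ and $\alpha_P^Q=\emptyset$ unless $Q$ is $\mathcal F$-conjugate to a subgroup of $P$. If $U,V\le S$ are not $\mathcal F$-conjugate, then one of them, say $U$, is not $\mathcal F$-conjugate to a subgroup of the other: if each were, their orders would be equal and they would be $\mathcal F$-conjugate. Then $\alpha_V^U=\emptyset\neq\alpha_V^V$. Form $X$ from $S$ and all the $\alpha_P$ by base-$\beta$ weights as in Step 1 of Section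 9. By (5) for this $X$, $|X^U|=|X^V|$ implies that $U$ and $V$ are $\mathcal F$-conjugate. Now suppose the two pairs agree on $\mathcal S(\mathcal F)\supseteq\mathrm{im}\rho_X^*$. As $X$ is faithful, Lemma 1 with $q=1$ gives an isomorphism $\theta:E_1\to E_2$ with $\theta(v_1)=v_2$ and $|X^U|=|X^{\theta(U)}|$ for all $U\le E_1$. Hence $U$ and $\theta(U)$ are $\mathcal F$-conjugate for all $U\le E_1$. $\blacksquare$
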